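# Tropical plane curves with gonality below the expected gonality

## 1. Polygons of lattice width two

Take a lattice polygon $P$ squeezed between two parallel lattice lines with exactly one lattice line strictly between them, for instance $P=[0,3]\times[0,2]$, which lies between $y=0$ and $y=2$. All interior lattice points lie on the middle line. A smooth tropical plane curve $\Gamma$ with this Newton polygon can be swept by two chips that travel across the curve together. This is the easy case of the question in these notes.

**Proposition 1.** Let $P$ be a lattice polygon with $\operatorname{lw}(P)=2$ and genus $g(P)\ge 2$. Then $\operatorname{egon}(P)=2$, and every smooth tropical plane curve $\Gamma$ with Newton polygon $P$ has $\operatorname{gon}(\Gamma)=2$.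

We fix the meaning of every word in it, prove it, and then ask what changes for other polygons.

### 1.1. Width, genus, expected gonality

**Definitions.** A lattice polygon $P\subset\mathbb R^2$ is the two-dimensional convex hull of finitely many points of $\mathbb Z^2$. Its genus $g(P)$ is the number of its interior lattice points, and $P_{\rm int}$ is the convex hull of these points (it may be a segment or a point). For $v\in\operatorname{Hom}(\mathbb Z^2,\mathbb Z)\setminus 0$ put
$$\operatorname{width}_v(Q)=\max_Q v-\min_Q v ,$$
and let $\operatorname{lw}(Q)$ be the minimum of $\operatorname{width}_v(Q)$ over primitive $v$ (equivalently, over all $v\ne0$). For $g(P)\ge2$ the expected gonality is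
$$\operatorname{egon}(P)=\operatorname{lw}(P_{\rm int})+2,$$
with one exception: if $P$ is lattice-equivalent to $2\Upsilon=\operatorname{conv}\{(-2,-2),(2,0),(0,2)\}$, then $\operatorname{egon}(P)=3$.

Here is the example to keep in mind. Let $T_d=\operatorname{conv}\{(0,0),(d,0),(0,d)\}$. For $v=(\alpha,\beta)\neq 0$,
$$\operatorname{width}_v(T_d)=d\,\bigl(\max(0,\alpha,\beta)-\min(0,\alpha,\beta)\bigr)\ge d, \tag{1}$$
with equality for $v=x$, so $\operatorname{lw}(T_d)=d$. The interior lattice points of $T_d$ satisfy $x,y\ge1$ and $x+y\le d-1$, so for $d\ge3$ the interior polygon is a translate of $T_{d-3}$ (a point if $d=3$).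

As for the exception: $2\Upsilon$ has area $6$ and $6$ boundary lattice points, so by Pick it has genus $4$. Its interior points are $(-1,-1),(1,0),(0,1)$ and $(0,0)$, which are not collinear. The origin lies in the interior of their convex hull, so every $v\ne0$ takes a positive and a negative value on the hull, and its width there is at least $2$. The $x$-width is $2$, so $\operatorname{lw}=2$, and the formula would give $4$ where the definition says $3$.

### 1.2. Smooth tropical curves and their skeletons

Let $\omega:P\cap\mathbb Z^2\to\mathbb R$. Lift each lattice point $m$ to height $\omega(m)$ and project the lower faces of the convex hull of the lifted points to $P$. Assume that this gives a unimodular triangulation $\mathcal T$, i.e. all triangles have area $\frac12$. Then every lattice point of $P$ is a vertex of $\mathcal T$, and every edge of $\mathcal T$ is primitive. Let $X\subset\mathbb R^2$ be the corner locus of $\max_m(\langle m,z\rangle-\omega(m))$, the set where the maximum is attained at least twice. By the usual duality,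

- vertices $x_\tau$ of $X$ correspond to triangles $\tau$ of $\mathcal T$, and different triangles have different vertices;
- bounded edges of $X$ correspond to edges of $\mathcal T$ not in $\partial P$, and rays correspond to edges in $\partial P$.

Put $J(x,y)=(y,-x)$, the clockwise quarter turn. Let $a_1,a_2,a_3$ be the side vectors of $\tau$ taken counterclockwise, so $a_1+a_2+a_3=0$. The edge of $X$ dual to a side $[m_1,m_2]$ leaves $x_\tau$ in the direction in which $m_1,m_2$ stay tied and beat the third vertex of $\tau$. This is the outward normal of that side. With the counterclockwise orientation the outside is on the right, so the directions at $x_\tau$ are $Ja_1,Ja_2,Ja_3$, and they are primitive. We use lattice length: the segment from $z$ to $z+tu$, with $u$ primitive and $t\ge 0$, has length $t$.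

For $P=T_1$ and $\omega=0$ the side vectors are $(1,0),(-1,1),(0,-1)$, and $X$ is the tripod with rays in directions $(0,-1),(1,1),(-1,0)$.

**Definition.** Let $R\subseteq P$ be a lattice polygon that is a union of triangles of $\mathcal T$. Then $G_R$ is the finite metric graph with vertices $x_\tau$ for $\tau\subseteq R$, and edges dual to the edges of $\mathcal T$ in $R$ not contained in $\partial R$. It is a connected subset of $X$. Put $G=G_P$.

The first Betti number of $G$ is $g(P)$. Indeed, let $\mathcal T$ have $t$ triangles, $E$ edges inside $P$ and $B$ edges in $\partial P$; then there are $g(P)+B$ vertices. Euler's formula $(g(P)+B)-(E+B)+t=1$ gives $E-t+1=g(P)$.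

**Definition.** The skeleton $\Gamma$ is obtained from $G$ by repeatedly deleting leaves, each with the open edge at it. Let $\rho:G\to\Gamma$ be the retraction that contracts the deleted trees. The smooth tropical plane curve is regarded as the metric graph $\Gamma$, of genus $g(P)$.

For $\Upsilon=\operatorname{conv}\{(-1,-1),(1,0),(0,1)\}$ cut into three triangles at the origin, $G=\Gamma$ is a cycle with three vertices. In a triangulation of $T_3$ that contains the triangle $\tau=\operatorname{conv}\{(0,0),(1,0),(0,1)\}$, two sides of $\tau$ are in the boundary, so $x_\tau$ is a leaf of $G$ and is deleted.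

### 1.3. Divisors, rank, gonality

On a connected metric graph a divisor is a finite integer combination of points, and it is effective if all coefficients are $\ge0$. For a continuous piecewise linear function $f$ with integer slopes, $\operatorname{div}(f)(x)$ is the sum of the outgoing slopes of $f$ at $x$. Write $D\sim D'$ if $D'=D+\operatorname{div}(f)$ for some $f$. On each linear segment the slopes at the two ends are $s$ and $-s$, so $\deg\operatorname{div}(f)=0$. An effective $D$ has rank $\ge1$ iff for every point $x$ there is an effective $D'\sim D$ with $x\in\operatorname{supp}D'$. The gonality is the minimum degree of an effective divisor of rank $\ge1$.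

Here is the basic move. Suppose a segment $[p,q]$ is a bridge, and let $f$ be constant on the side of $p$, decrease with slope $k$ along $[p,q]$, and be constant on the side of $q$. Then $\operatorname{div}(f)=-kp+kq$: $k$ chips move from $p$ to $q$. Chips run downhill.

**Lemma 2.** A connected metric graph that contains a cycle has gonality at least $2$.

*Proof.* The only effective divisor of degree $0$ is $0$, which has no chip to place on a given point. Suppose an effective divisor of degree $1$ has rank $\ge1$. Then any two points are equivalent. Choose $p\ne p'$ on a cycle $Z$, and $f$ with $p'=p+\operatorname{div}(f)$. Then $f$ is not constant. Choose $c$ with $\min f<c<\max f$, avoiding the finitely many values of $f$ at vertices, at points where the slope changes, and at $p,p'$. Let $U=\{f>c\}$ and sum $\operatorname{div}(f)$ over $U$. A linear segment inside $U$ contributes $s-s=0$. A linear segment that crosses the level $c$ contributes the outgoing slope at its upper end, which is at most $-1$. There is at least one crossing, since the graph is connected. On the other hand, the sum over $U$ of $p'-p$ is at least $-1$, with equality only if $p\in U$ and $p'\notin U$.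 So there is exactly one crossing, and $p\in U$, $p'\notin U$. But each of the two arcs of $Z$ from $p$ to $p'$ contains a crossing, a contradiction. $\square$

**Lemma 3.** If $D$ is effective of rank $\ge1$ on $G$, then $\rho_*D$ is effective of the same degree and of rank $\ge1$ on $\Gamma$.

*Proof.* The purpose is to let us work on $G$, leaves included. For $a\in\Gamma$ the fiber $\rho^{-1}(a)$ is a finite tree that meets $\Gamma$ only in $a$. Add up $\operatorname{div}(f)$ over this tree. Each linear segment of $f$ inside the tree contributes $s$ and $-s$. What is left is the sum of the outgoing slopes at $a$ along $\Gamma$. Hence $\rho_*\operatorname{div}(f)=\operatorname{div}(f|_\Gamma)$. Now let $x\in\Gamma$, and let $D+\operatorname{div}(f)\ge0$ contain $x$. Then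
$$\rho_*D+\operatorname{div}(f|_\Gamma)=\rho_*\bigl(D+\operatorname{div}(f)\bigr)$$
is effective and contains $\rho(x)=x$. $\square$

### 1.4. Sweeping in one direction

To cover the curve we push a line across the plane and keep chips where the line meets the curve. The chips start on the vertices next to the boundary edges along which $v$ increases. The argument costs no more for a piece $R$ of $P$ than for $P$ itself; on a first reading take $R=P$.

Let $R\subseteq P$ be a lattice polygon that is a union of triangles of $\mathcal T$. Its boundary is divided into primitive segments, the unit boundary edges $b$; each lies in a unique triangle of $R$, and $x_b\in G_R$ is the vertex dual to that triangle. Orient $\partial R$ counterclockwise, and let $v(b)$ be the increment of $v$ along $b$.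

**Lemma 4 (sweeping).** For $v\ne0$, the divisor
$$D^+=\sum_{b\subset\partial R}\max(v(b),0)\,x_b$$
has degree $\operatorname{width}_v(R)$ and rank $\ge1$ on $G_R$.

*Proof.* **Step 1: the degree.** Around the convex polygon $R$, $v$ rises monotonically from its minimum to its maximum and then falls monotonically. The positive increments add up to $\operatorname{width}_v(R)$.

**Step 2: a family of effective divisors equivalent to $D^+$.** Let $\ell=v\circ J^{-1}$, a linear function on $\mathbb R^2$. Along $Ja_i$ its outgoing slope at $x_\tau$ is $v(a_i)$, an integer, and $v(a_1)+v(a_2)+v(a_3)=0$. For $c\in\mathbb R$ put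
$$f_c=\max(\ell,c)|_{G_R},\qquad E_c=D^++\operatorname{div}(f_c).$$
We compute $E_c(x)$ for $x\in G_R$.

- If $\ell(x)<c$, then $f_c$ is constant near $x$, so $E_c(x)=D^+(x)\ge0$.
- If $\ell(x)>c$, then $f_c=\ell$ near $x$. If $x$ is not a vertex, the two slopes cancel and $E_c(x)=0$. If $x$ is a vertex, all three slopes of $\ell$ would add to $0$, but the directions dual to boundary edges of $R$ are missing in $G_R$. The counterclockwise orientations of $\tau$ and of $\partial R$ agree along $b$, so $\operatorname{div}(f_c)(x)=-\sum_{b:\,x_b=x}v(b)$ and
$$E_c(x)=\sum_{b:\,x_b=x}\bigl(\max(v(b),0)-v(b)\bigr)=\sum_{b:\,x_b=x}\max(-v(b),0)\ge0 .$$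
- If $\ell(x)=c$, only positive slopes of $\ell$ survive in $f_c$, so
$$E_c(x)=\sum_{b:\,x_b=x}\max(v(b),0)+\sum_{\text{directions of }G_R\text{ at }x}\max(s,0),$$
where $s$ is the outgoing slope of $\ell$. The missing directions are restored by the first sum: $E_c(x)$ is the sum of the positive outgoing slopes of $\ell$ over all directions of $X$ at $x$. These slopes are integers with sum $0$, so $E_c(x)\ge1$ unless all of them vanish.

Hence $E_c\ge0$ and $E_c\sim D^+$ for every $c$.

**Step 3: every point is covered.** Let $x\in G_R$ and take $c=\ell(x)$. If $x=x_\tau$, the sides of $\tau$ span the plane and $v\ne0$, so the $v(a_i)$ do not all vanish and $E_c(x)\ge1$. If $x$ is interior to an edge on which $\ell$ is not constant, again $E_c(x)\ge1$. It remains to treat $x$ interior to an edge $[y,y']$ on which $\ell\equiv c$. By the vertex case, and since $y\ne y'$, we have $E_c\ge y+y'$. Move these two chips toward each other. Let $t$ be the distance from $x$ to the nearer endpoint, let $h=0$ off the edge, and on the edge let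
$$h(z)=-\min\bigl(\operatorname{dist}(z,y),\operatorname{dist}(z,y'),t\bigr).$$
Then $\operatorname{div}(h)$ is $-y-y'$ plus the points of the edge at distance $t$ from $y$ and from $y'$ (twice the midpoint if they coincide). One of these is $x$, so $E_c+\operatorname{div}(h)\ge0$ contains $x$. $\square$

When $c$ is below all values of $\ell$ on $G_R$, the computation gives $E_c=\sum_b\max(-v(b),0)\,x_b$: the chips have passed to the edges along which $v$ decreases. For $R=P=[0,3]\times[0,2]$ and $v=y$, the sweep starts with one chip next to each of the two unit edges on the side $x=3$ and ends with one chip next to each of the two unit edges on $x=0$.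

**Corollary 5.** Let $e$ be a unit boundary edge of $R$, and write $|v(e)|$ for the absolute increment. After replacing $v$ by $-v$ if necessary, $D^+\ge|v(e)|\,x_e$. If moreover $|v(e)|=\operatorname{width}_v(R)$, then $D^+=\operatorname{width}_v(R)\cdot x_e$.

*Proof.* Choose the sign so that the counterclockwise increment along $e$ is $\ge0$. The term of $e$ in $D^+$ is $|v(e)|x_e$ and all other terms are $\ge0$. In the second case this term already has the full degree. $\square$

*Proof of Proposition 1.* Choose $v$ with $\operatorname{width}_v(P)=2$. The interior lattice points satisfy $v=\min_Pv+1$, so they are collinear and $\operatorname{lw}(P_{\rm int})=0$. The interior points of $2\Upsilon$ are not collinear, so $P$ is not equivalent to it, and $\operatorname{egon}(P)=2$. Lemma 4 with $R=P$ gives a divisor of degree $2$ and rank $\ge1$ on $G$, and Lemma 3 moves it to $\Gamma$. So $\operatorname{gon}(\Gamma)\le2$. Since $\Gamma$ has genus $\ge2$, Lemma 2 gives $\operatorname{gon}(\Gamma)\ge2$. $\square$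

## 2. Upper bounds without matching lower bounds

What changes for a general polygon? The sweep still works: for $g(P)\ge2$, Lemmas 3 and 4 with $R=P$ give
$$\operatorname{gon}(\Gamma)\le\operatorname{lw}(P). \tag{2}$$
What is lost is the lower bound. For width two it came from Lemma 2, which never exceeds $2$. The following conjecture, taken from Leitz, Morrison, Newman-Taylor and Wang, *The $d$-gonal locus in the moduli space of tropical plane curves*, arXiv:2511.20805 (2025), says that the polygon alone decides the gonality.

**Conjecture.** Let $P$ be a lattice polygon with $g(P)\ge2$, and let $\Gamma$ be any smooth tropical plane curve with Newton polygon $P$. Then $\operatorname{gon}(\Gamma)=\operatorname{egon}(P)$.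

It is known to hold for hyperelliptic tropical plane curves.

A sensible first approach is to lift $\Gamma$ to an algebraic curve, where the gonality is known. Two published results are needed.

- (i) A curve over an algebraically closed field of characteristic $0$, given by a sufficiently generic Laurent polynomial with Newton polygon $P$ of genus $\ge2$, has gonality $\operatorname{egon}(P)$ (Kawaguchi, *The gonality and the Clifford index of curves on a toric surface*, J. Algebra 2016; Castryck–Cools, *Linear pencils encoded in the Newton polygon*, IMRN 2017).
- (ii) For a smooth tropical plane curve, the skeleton of any algebraic lift is $\Gamma$ (Baker–Payne–Rabinoff), and retraction to the skeleton preserves linear equivalence (Baker's specialization).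

Let $K=\mathbb C((t^{\mathbb R}))$ be the Hahn series field, and let $\mathcal C$ be the curve $\sum_m c_mt^{\omega(m)}x^m=0$ with generic $c_m\in\mathbb C^*$. Substituting $z=-\operatorname{val}(x)$ turns the minimum of the valuations of the terms into minus the maximum defining $X$, so $\mathcal C$ lifts the tropical curve. The coefficient vectors $(c_mt^{\omega(m)})$ with $c_m\in\mathbb C^*$ are Zariski dense in the coefficient space, because $\mathbb C$ is infinite and rescaling coordinates is an automorphism; so (i) applies for suitable $c_m$. Thus $\mathcal C$ carries a pencil of degree $\operatorname{egon}(P)$. The value group is $\mathbb R$, so every point of $\Gamma$ is the retraction of a $K$-point, and some member of the pencil passes through that $K$-point. By (ii), the retracted members are mutually equivalent effective divisors, and together they cover $\Gamma$. Therefore, for every $P$ with $g(P)\ge2$,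
$$\operatorname{gon}(\Gamma)\le\operatorname{egon}(P). \tag{3}$$

Here the approach stops. Pencils on $\mathcal C$ retract to divisors of rank $\ge1$ on $\Gamma$, but the argument gives no way to lift such a divisor back to a pencil. The reverse inequality is untouched, and the results below show that it is false.

**Definition.** A primitive chord of $P$ is a segment $e=[V,W]$ with $V,W\in\partial P\cap\mathbb Z^2$, relative interior contained in $\operatorname{int}P$, and $W-V$ primitive. It cuts $P$ into two lattice polygons $Q$ and $C$. Put $|v(e)|=|v(W)-v(V)|$.

For example, $[(0,1),(3,0)]$ is a primitive chord of $T_4$. The segment $[(0,2),(2,0)]$ is not, since $(2,-2)$ is not primitive. The line through a primitive chord meets $P$ exactly in the chord.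

**Theorem 6 (criterion).** Let $e$ be a primitive chord of $P$ cutting it into $Q,C$. Suppose there are $v,v'\in\operatorname{Hom}(\mathbb Z^2,\mathbb Z)\setminus0$ with
$$\operatorname{width}_{v'}(C)=|v'(e)|\le|v(e)|. \tag{4}$$
Then every smooth tropical plane curve with Newton polygon $P$ whose dual triangulation contains $e$ has $\operatorname{gon}(\Gamma)\le\operatorname{width}_v(Q)$. Regular unimodular triangulations of $P$ containing $e$ exist.

**Theorem 7 (disproof).** Let $P_0=\operatorname{conv}\{(0,0),(4,0),(2,4)\}$, which has genus $5$, and $e=[(1,2),(4,0)]$. Then $\operatorname{egon}(P_0)=4$, but every smooth tropical curve with Newton polygon $P_0$ whose dual triangulation contains $e$ has $\operatorname{gon}(\Gamma)\le3$. So the conjecture is false.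

**Theorem 8 (extensions).**

1. For each $d\ge5$ there are smooth tropical plane curves of degree $d$ (Newton polygon $T_d$) with $\operatorname{gon}(\Gamma)\le\lfloor d/2\rfloor+1<d-1=\operatorname{egon}(T_d)$. Hence $\operatorname{egon}-\operatorname{gon}$ is unbounded, and $\inf\operatorname{gon}/\operatorname{egon}\le\frac12$.
2. For every $g\ge5$ there is a polygon of genus $g$ for which the conjecture fails.
3. (Using published results.) The conjecture holds for all $P$ with $\operatorname{egon}(P)\le3$, in particular for all $P$ of genus $2,3,4$. So "genus $\le4$" and "$\operatorname{egon}\le3$" are sharp ranges, and for $P=T_d$ $(d\ge4)$ the conjecture holds iff $d=4$. In Theorem 7, $\operatorname{gon}(\Gamma)=3$ exactly.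

The infimum of $\operatorname{gon}/\operatorname{egon}$ is not determined here. Theorems 6, 7, 8(1) and 8(2) are proved below without any use of (i), (ii) or (3); only 8(3) uses cited results.

## 3. Three chips on a triangle of genus 5

Before proving the criterion we watch it happen on $P_0$. It has area $8$ and $4+2+2=8$ boundary lattice points, so by Pick it has genus $8-4+1=5$. The interior points are $(1,1),(2,1),(3,1),(2,2),(2,3)$.

The $x$-sweep of the whole polygon needs four chips. No direction does better: $P_0$ contains $(0,0),(4,0)$ and $(2,0),(2,4)$, so $v=(\alpha,\beta)$ has width at least $4\max(|\alpha|,|\beta|)$. To save a chip we must use something other than one sweep of all of $P_0$.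

Suppose the triangulation contains $e=[(1,2),(4,0)]$. This edge runs right across $P_0$, from the midpoint of the left side to the opposite vertex, and cuts it into
$$C=\operatorname{conv}\{(0,0),(4,0),(1,2)\},\qquad Q=\operatorname{conv}\{(1,2),(4,0),(2,4)\}.$$
The dual edge $e^\vee$ is then a bridge of $G$: removing it separates $G_C$, of genus $2$ (interior points $(1,1),(2,1)$), from $G_Q$, of genus $3$ (interior points $(3,1),(2,2),(2,3)$). Let $c\in G_C$ and $q\in G_Q$ be its ends. They are even forced. A lattice triangle with base $e$ and third vertex $m=(x,y)$ has area $\frac12|2x+3y-8|$. So the third vertex must have $2x+3y=7$ on the side of $C$ and $2x+3y=9$ on the side of $Q$; the only such points are $(2,1)$ and $(3,1)$.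

Sweep the two sides separately.

- On $Q$ take $v=x$. Counterclockwise, the increments along $(1,2)\to(4,0)\to(3,2)\to(2,4)\to(1,2)$ are $+3,-1,-1,-1$. So $D^+=3q$: three chips stacked at $q$ sweep $G_Q$.
- On $C$ take $v'=y$. Counterclockwise, $y$ is constant along the bottom, increases by $2$ along $(4,0)\to(1,2)$ and decreases by $2$ along $(1,2)\to(0,0)$. So $D^+=2c$: two chips stacked at $c$ sweep $G_C$.

The chips stacked at $q$ can walk over the bridge to $c$, and there they need not continue in the direction $x$. Put $A=3q$. To reach a point of $G_Q$, sweep with all three chips. To reach a point of $G_C$, leave one chip at $q$, send two to $c$, and sweep $G_C$ in the direction $y$. Three chips suffice.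

Changing direction is essential. Suppose (4) holds with $v'$ proportional to $v$. Then $\operatorname{width}_v(C)=|v(e)|$. Since the interval $v(e)$ is contained in the interval $v(C)$ and has the same length, $v(C)=v(e)\subseteq v(Q)$. So $v(P)=v(Q)$, and the bound $\operatorname{width}_v(Q)=\operatorname{width}_v(P)\ge\operatorname{lw}(P)$ is no better than (2).

## 4. The bridge dual to a primitive chord

*Proof of Theorem 6.* **Step 1: the bridge.** We show that removing the open segment $e^\vee$ separates $G$ into $G_Q$ and $G_C$. Since $e\in\mathcal T$, no triangle of $\mathcal T$ crosses $e$, so $Q$ and $C$ are convex lattice polygons that are unions of triangles of $\mathcal T$. The line through $e$ meets $P$ only in $e$, so $\partial Q$ consists of $e$ and a part of $\partial P$, and likewise for $C$. Hence every edge of $\mathcal T$ other than $e$ not contained in $\partial P$ lies in exactly one of $Q,C$, and not in its boundary. So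
$$G=G_Q\cup e^\vee\cup G_C,$$
where $e^\vee$ joins $q=x_e\in G_Q$ to $c=x_e\in G_C$ and its interior meets neither side.

**Step 2: two stacks of chips.** Put $k=|v'(e)|$ and $j=|v(e)|$. By (4), $j\ge k=\operatorname{width}_{v'}(C)$, and $k\ge1$ because $C$ is two-dimensional and $v'\ne0$. Lemma 4 and Corollary 5 give the following.

- On $G_Q$: let $A$ be the divisor $D^+$ of $Q$ for $v$ or $-v$, with the sign of Corollary 5. It has degree $\operatorname{width}_v(Q)$, rank $\ge1$ on $G_Q$, and $A\ge jq$.
- On $G_C$: the divisor $D^+$ of $C$ for $v'$ or $-v'$ is $kc$, because $|v'(e)|=\operatorname{width}_{v'}(C)$. So $kc$ has rank $\ge1$ on $G_C$.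

**Step 3: $A$ has rank $\ge1$ on all of $G$.** Let $x\in G$.

- Let $x\in G_Q$. There is $f$ on $G_Q$ such that $A+\operatorname{div}(f)\ge0$ contains $x$. Extend $f$ to $e^\vee\cup G_C$ by the constant $f(q)$. The new slopes are $0$, so $\operatorname{div}(f)$ does not change.
- Let $x\in e^\vee$. The function that is constant on $G_Q$, decreases with slope $1$ from $q$ to $x$, and is constant beyond $x$, moves one chip from $q$ to $x$. This is allowed because $A\ge jq$ and $j\ge1$.
- Let $x\in G_C$. The function that is constant on $G_Q$, decreases with slope $k$ along $e^\vee$, and is constant on $G_C$ shows $A\sim(A-kq)+kc$. Here $A-kq\ge0$ because $k\le j$. By Step 2 there is $f$ on $G_C$ such that $E=kc+\operatorname{div}(f)\ge0$ contains $x$. Extend $f$ by the constant $f(c)$ over $e^\vee\cup G_Q$; its divisor does not change. Thus $A\sim(A-kq)+E\ge0$, and this contains $x$.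

**Step 4: to the skeleton.** By Lemma 3, $\operatorname{gon}(\Gamma)\le\deg A=\operatorname{width}_v(Q)$.

**Step 5: triangulations containing $e$ exist.** Let $e=[V,W]$, let $\lambda$ be an affine function vanishing exactly on the line through $V,W$, and put
$$\omega(m)=|\lambda(m)|+\varepsilon|m|^2,\qquad \varepsilon>0.$$
This is the restriction of a strictly convex function, so every lattice point of $P$ is a vertex of the induced subdivision. Next, $e$ is an edge of it if $\varepsilon$ is small. Let $a$ be an affine function with $a(m)=|m|^2$ at $V$ and $W$. The line meets $P$ exactly in $e$, and $e$ is primitive, so every other lattice point $m$ of $P$ has $|\lambda(m)|>0$. These are finitely many points, so for small $\varepsilon$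
$$\omega(m)-\varepsilon a(m)=|\lambda(m)|+\varepsilon\bigl(|m|^2-a(m)\bigr)>0\quad\text{for }m\ne V,W,$$
with equality to $0$ at $V,W$. So the lower face supported by $\varepsilon a$ is the lift of $e$.

Both properties are given by finitely many strict inequalities, so they survive a small perturbation of $\omega$ (adjust the supporting affine functions to the new values). A generic perturbation induces a triangulation: for four lattice points that are not all collinear, coplanarity of the lifts is a nontrivial linear condition on $\omega$, given by an affine relation among the four points, and we avoid these finitely many hyperplanes. Then no two-dimensional cell contains four of the points. All lattice points are vertices of the triangulation, so its triangles contain no further lattice points, and by Pick they have area $\frac12$. $\square$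

*Proof of Theorem 7.* The genus was computed in Section 3.

**Step 1: $\operatorname{egon}(P_0)=4$.** The interior polygon is $\operatorname{conv}\{(1,1),(3,1),(2,3)\}$. For $v=\alpha x+\beta y$ the pair $(1,1),(3,1)$ gives width $\ge2|\alpha|$, and the pair $(2,1),(2,3)$ gives width $\ge2|\beta|$. The $x$-width is $2$. So $\operatorname{lw}((P_0)_{\rm int})=2$. The genus is $5\ne4$, so $P_0$ is not equivalent to $2\Upsilon$, and $\operatorname{egon}(P_0)=4$.

**Step 2: the criterion applies.** The vector of $e$ is $(3,-2)$, which is primitive. The point $(1,2)$ is the midpoint of the side $[(0,0),(2,4)]$ and $(4,0)$ is the opposite vertex, so the relative interior of $e$ lies in $\operatorname{int}P_0$. Thus $e$ is a primitive chord, with pieces $C$ and $Q$ as in Section 3. With $v'=y$ we have $\operatorname{width}_{v'}(C)=2=|v'(e)|$, and with $v=x$ we have $\operatorname{width}_v(Q)=3=|v(e)|\ge2$. Theorem 6 gives $\operatorname{gon}(\Gamma)\le3<4$ for every $\Gamma$ whose triangulation contains $e$, and such $\Gamma$ exist. $\square$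

## 5. Plane curves of degree $d$

For $T_d$ we cut off a flat triangle at the origin, sweep it vertically, and sweep the rest in the direction $x+y$.

*Proof of Theorem 8(1).* Let $d\ge5$ and $k=\lfloor(d-1)/2\rfloor\ge2$. Put $e=[(0,k),(2k+1,0)]$.

**Step 1: $e$ is a primitive chord.** We have $0<k<d$ and $2k+1\le d$, so both ends are in $\partial T_d$. In the relative interior of $e$ we have $x>0$, $y>0$, and $x+y$ lies strictly between $k$ and $2k+1\le d$, so these points are interior to $T_d$. Finally $\gcd(2k+1,k)=1$.

**Step 2: the two widths.** The piece $C=\operatorname{conv}\{(0,0),(2k+1,0),(0,k)\}$ has $y$-width $k=|y(e)|$. The other piece is $Q=\operatorname{conv}\{(0,k),(2k+1,0),(d,0),(0,d)\}$, a triangle when $2k+1=d$. On these four points $v=x+y$ takes the values $k,2k+1,d,d$, so $\operatorname{width}_v(Q)=d-k$, and $|v(e)|=k+1\ge k$. By Theorem 6 there are curves with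
$$\operatorname{gon}(\Gamma)\le d-k=\lfloor d/2\rfloor+1 .$$
For the last equality: if $d=2m+1$ then $k=m$, and if $d=2m$ then $k=m-1$; in both cases $d-k=m+1$.

**Step 3: comparison.** The interior polygon of $T_d$ is a translate of $T_{d-3}$, so by (1) its lattice width is $d-3$. Since $g(T_d)=\frac{(d-1)(d-2)}2\ge6$, $T_d$ is not equivalent to $2\Upsilon$. So $\operatorname{egon}(T_d)=d-1$. For $d\ge5$ we have $\lfloor d/2\rfloor\le d/2<d-2$, hence $\lfloor d/2\rfloor+1<d-1$. The difference $\operatorname{egon}(T_d)-\operatorname{gon}(\Gamma)\ge d-2-\lfloor d/2\rfloor$ is unbounded, and $(\lfloor d/2\rfloor+1)/(d-1)\to\frac12$, so $\inf\operatorname{gon}/\operatorname{egon}\le\frac12$. $\square$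

For quintics, $d=5$ and $k=2$: the chord is $[(0,2),(5,0)]$, $Q$ is the triangle $\operatorname{conv}\{(0,2),(5,0),(0,5)\}$, and the bound is $3<4$. For $d=4$ the same recipe has $k=1$ and gives only $\operatorname{gon}(\Gamma)\le3=\operatorname{egon}(T_4)$.

## 6. Failing polygons of every genus at least 5

The triangle $P_0$ is the region under the graph of a concave function with values $0,2,4,2,0$ at $0,\dots,4$. The chord started at the point of this graph over $x=1$ and ended at the lower right corner. We keep this shape and vary the function.

*Proof of Theorem 8(2).* Let $N\ge4$, and let $H_0=0$, $H_1=N-2$, $H_2,\dots,H_N\ge0$ be integers such that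

- (a) the differences $s_i=H_i-H_{i-1}$ are nonincreasing;
- (b) $H_{N-1}\ge2$;
- (c) $H_i\ge N$ for some $1\le i\le N-1$.

By (a), (b) and $H_1\ge2$, all $H_i\ge2$ for $1\le i\le N-1$. Let $H$ be the piecewise linear interpolation, concave by (a), and
$$P=\{0\le x\le N,\ 0\le y\le H(x)\},$$
a lattice polygon. Its interior lattice points are the $(i,y)$ with $1\le i\le N-1$ and $1\le y\le H_i-1$. So
$$g(P)=\sum_{i=1}^{N-1}H_i-(N-1). \tag{5}$$

**Step 1: if $g(P)\ge5$, then $\operatorname{egon}(P)=N$.** The polygon $P_{\rm int}$ contains $(1,1)$ and $(N-1,1)$ because $H_1,H_{N-1}\ge2$, and it contains $(i,1),(i,N-1)$ for some $i$ by (c). So its width in direction $(\alpha,\beta)$ is at least $(N-2)\max(|\alpha|,|\beta|)\ge N-2$, and its $x$-width is exactly $N-2$. Genus $\ge5$ excludes $2\Upsilon$.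

**Step 2: if $g(P)\ge5$, the conjecture fails for $P$.** Let $e=[(1,N-2),(N,0)]$. Its vector $(N-1,-(N-2))$ is primitive, and its ends lie on $\partial P$ because $H_1=N-2$. Let $L$ be the linear function on $[1,N]$ with $L(1)=N-2$ and $L(N)=0$, whose graph is $e$. Then $H-L$ is concave, equals $0$ at $1$, and equals $H_N\ge0$ at $N$. The index $i$ in (c) is not $1$, since $H_1<N$; so $1<i<N$ and $H_i\ge N>L(i)$. A concave function that is nonnegative at both ends and positive at one point between is positive on the open interval, so $0<L<H$ on $(1,N)$, and $e$ is a primitive chord.

Since $H(x)=(N-2)x$ on $[0,1]$, the piece below $e$ is $C=\operatorname{conv}\{(0,0),(1,N-2),(N,0)\}$, of $y$-width $N-2=|y(e)|$. The other piece $Q$ lies in $1\le x\le N$ and has $x$-width $N-1=|x(e)|\ge N-2$. Theorem 6 with $v'=y$, $v=x$ gives curves with $\operatorname{gon}(\Gamma)\le N-1<N=\operatorname{egon}(P)$.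

It remains to realize every $g\ge5$ by (5).

**Step 3: small genera by hand.** We write the sequences as $H_1,\dots,H_{N-1};H_N$. Conditions (a)–(c) and the genus (5) are read off directly.

- $N=4$. Genus $5$: $2,4,2;0$. Genus $6$: $2,4,3;2$.
- $N=5$. Genus $10$: $3,5,4,2;0$. Genus $11$: $3,5,4,3;2$. Genus $12$: $3,5,5,3;1$. Genus $13$: $3,5,5,4;3$. Genus $14$: $3,5,5,5;5$. Genus $15$: $3,5,6,5;4$. Genus $16$: $3,5,6,6;6$.
- $N=6$. Genus $27$: $4,7,7,7,7;7$. Genus $28$: $4,7,8,8,6;4$. Genus $29$: $4,7,8,8,7;6$. Genus $30$: $4,7,8,8,8;8$.

For instance, $4,7,8,8,6;4$ has differences $4,3,1,0,-2,-2$ and sum $4+7+8+8+6=33$, so the genus is $33-5=28$.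

**Step 4: an interval of genera for each $N\ge4$.** Take $s_1=s_2=N-2$. Since $s_l$ is counted in $H_l,\dots,H_{N-1}$,
$$\sum_{i=1}^{N-1}H_i=\sum_{l=1}^{N-1}s_l(N-l)=(N-2)(2N-3)+T,\qquad T=\sum_{l=3}^{N-1}s_l(N-l).$$
We claim that every integer $T$ with $0\le T\le\frac{(N-2)^2(N-3)}2$ occurs.

Start with $s_3=\dots=s_{N-1}=0$, so $T=0$. For $a=1,\dots,N-2$ in turn, raise $s_3,s_4,\dots,s_{N-1}$ one after another from $a-1$ to $a$. The sequence stays nonincreasing, with entries at most $s_2=N-2$. The final value is $(N-2)\sum_{l=3}^{N-1}(N-l)=\frac{(N-2)^2(N-3)}2$. Raising $s_l$ increases $T$ by $\delta=N-l\le N-3$, which may skip the values $T-r$ with $0<r<\delta$ just below the new value $T$. To reach them, take the raised sequence and lower $s_{N-1}$ by $r\le N-4$. The weight of $s_{N-1}$ is $1$, so $T$ drops by exactly $r$, and lowering the last entry keeps the sequence nonincreasing.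

Set $s_N=s_{N-1}$. This gives (a). In all cases $s_3,\dots,s_{N-2}\ge0$ and $s_{N-1}\ge-(N-4)$. Hence $H_{N-2}\ge H_2=2N-4\ge N$, and
$$H_{N-1}\ge(2N-4)-(N-4)=N,\qquad H_N\ge N-(N-4)=4 .$$
So (b) holds, (c) holds with $i=2$, and all $H_i\ge0$.

**Step 5: the intervals and the list cover everything.** By (5) all genera in $[a_N,b_N]$ occur, where
$$a_N=(N-2)(2N-3)-(N-1)=2N^2-8N+7,\qquad b_N=a_N+\tfrac{(N-2)^2(N-3)}2 .$$
For $N=4,5,6$ these are $[7,9]$, $[17,26]$, $[31,55]$. For $N\ge6$ we have $N-3\ge3$ and $N-2\ge4$, so
$$b_N-a_N\ge\tfrac32(N-2)^2\ge6(N-2)\ge4N-6=a_{N+1}-a_N .$$
So $b_N\ge a_{N+1}$, and the intervals from $N=6$ on cover all $g\ge31$. The list supplies $5,6$, then $10,\dots,16$, then $27,\dots,30$. Hence every $g\ge5$ occurs, and all these polygons have $g\ge5$, as Steps 1 and 2 require. $\square$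

## 7. The conjecture for expected gonality at most 3

In this range the lower bound that was missing in Section 2 is available from the literature.

- (iii) A smooth tropical plane curve is hyperelliptic (that is, has gonality $2$) only if its interior lattice points are collinear (Morrison, *Tropical hyperelliptic curves in the plane*). This is the known hyperelliptic case mentioned in Section 2.

*Proof of Theorem 8(3).* **Step 1: $\operatorname{egon}(P)\le3$.** By (3), $\operatorname{gon}(\Gamma)\le\operatorname{egon}(P)$, and by Lemma 2, $\operatorname{gon}(\Gamma)\ge2$. If $\operatorname{egon}(P)=2$, this forces $\operatorname{gon}(\Gamma)=2$. Let $\operatorname{egon}(P)=3$. The interior points are not collinear: for $P$ equivalent to $2\Upsilon$ we saw this in Section 1, and for other $P$ collinearity would give $\operatorname{lw}(P_{\rm int})=0$ and $\operatorname{egon}(P)=2$. By (iii), $\operatorname{gon}(\Gamma)\ne2$, so $\operatorname{gon}(\Gamma)=3$.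

**Step 2: genus at most $4$.** Let $2\le g=g(P)\le4$, and let $\mathcal C$ be the lift of Section 2, a curve of genus $g$. By (i) and the classical existence theorem for pencils,
$$\operatorname{egon}(P)=\operatorname{gon}(\mathcal C)\le\Bigl\lfloor\frac{g+3}2\Bigr\rfloor\le3 ,$$
and Step 1 applies.

**Step 3: sharpness.** The conjecture fails for some polygon of every genus $\ge5$ by part (2), and it fails for $P_0$, which has $\operatorname{egon}(P_0)=4$. So neither range can be extended. For triangles, $T_4$ has genus $3$ and interior polygon a translate of $T_1$, so $\operatorname{egon}(T_4)=3$ and the conjecture holds for $T_4$. By part (1) it fails for $T_d$ with $d\ge5$.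

**Step 4: the exact value in Theorem 7.** The interior points of $P_0$ are not collinear, so (iii) and Lemma 2 give $\operatorname{gon}(\Gamma)\ge3$. With $\operatorname{gon}(\Gamma)\le3$ from Theorem 7, $\operatorname{gon}(\Gamma)=3$. $\square$
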